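# Zero-entropy dendrite maps and spectra carried by the roots of unity

## 1. Zero entropy and singular spectrum, tested on arcs and stars

Take a continuous map $f$ of a compact tree-like space $X$, and suppose $f$ has zero topological entropy. Can a function observed along the orbits of $f$ look like white noise, in the sense that its spectral measure is not singular to Lebesgue measure? The answer one first guesses is that it cannot: zero entropy should mean too little randomness for that. We make the question precise, test the guess by hand, and see whether the reason just given is a good one.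

**Definition (dynamical system, spectral measure).** A dynamical system $(X,f)$ is a compact metric space $X$ with a continuous map $f:X\to X$. For an $f$-invariant Borel probability measure $\nu$, let $U=U_f$ be the Koopman isometry $Ug=g\circ f$ on $L^2(X,\nu)$. For $g\in L^2(X,\nu)$ the sequence $n\mapsto\langle U^ng,g\rangle$, $n\ge 0$, extended by $\langle U^{-n}g,g\rangle:=\overline{\langle U^ng,g\rangle}$, is positive definite. By Herglotz's theorem there is a unique finite Borel measure $\sigma_g$ on the unit circle $\mathbb T$, the spectral measure of $g$, with $\int z^n\,d\sigma_g=\langle U^ng,g\rangle$ for all $n$. The system has **singular spectrum** if $\sigma_g$ is singular to Lebesgue measure for every invariant $\nu$ and every $g\in L^2(\nu)$.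

Two computations are used all the time. First, since $U$ is an isometry, $\|U^Ng-g\|^2=2\|g\|^2-2\,\mathrm{Re}\,\langle U^Ng,g\rangle$, so
$$\|U^Ng-g\|^2=\int|z^N-1|^2\,d\sigma_g(z). \tag{1}$$
Hence if $U^N=I$, every $\sigma_g$ is carried by the $N$-th roots of unity. Second, if $g=\sum_\lambda a_\lambda\chi_\lambda$ with orthonormal $\chi_\lambda$ and $U\chi_\lambda=\lambda\chi_\lambda$, then
$$\langle U^ng,g\rangle=\sum_\lambda|a_\lambda|^2\lambda^n,\qquad\text{so}\qquad \sigma_g=\sum_\lambda|a_\lambda|^2\delta_\lambda. \tag{2}$$

**Definition (entropy).** A set is $(N,\varepsilon)$-separated if any two of its distinct points have distance at least $\varepsilon$ at some time $0\le n<N$. With $s_N(\varepsilon)$ the largest size of such a set, $h_{top}(f)=\lim_{\varepsilon\to0}\limsup_N\frac1N\log s_N(\varepsilon)$. The variational principle says $h_{top}(f)=\sup_\nu h_\nu(f)$ over ergodic invariant measures $\nu$.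

**Definition (dendrite, endpoint).** A dendrite is a locally connected, compact, connected metric space (a continuum) that contains no simple closed curve. A point $e\in X$ is an endpoint if $X\setminus\{e\}$ is connected, and $E(X)$ is the set of endpoints.

The arc $[0,1]$ has $E=\{0,1\}$. A star with $n\ge3$ legs has $n$ endpoints. The comb consisting of $[0,1]\times\{0\}$ and the teeth $\{1/n\}\times[0,1/n]$, $n\ge1$, is a dendrite whose endpoints are $(0,0)$ and the tips $(1/n,1/n)$, a countable set. The infinite binary tree whose edges at level $k$ have length $2^{-k}$, completed by its limit points, is a dendrite whose endpoints form a Cantor set.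

The question, from el Houcein el Abdalaoui and Joseph Devianne, "A large class of dendrite maps for which Möbius disjointness property of Sarnak is fulfilled", arXiv:2012.14354 (2020), is this: *if $X$ is a dendrite with $E(X)$ countable and $f:X\to X$ is continuous with $h_{top}(f)=0$, is the spectrum of $(X,f)$ singular?*

**Test 1: monotone maps of an arc.** Let $f:[0,1]\to[0,1]$ be continuous and nondecreasing. Each sequence $f^n(x)$ is monotone, so it converges, and its limit is a fixed point. By Poincaré recurrence almost every $x$ is a limit of a subsequence of $(f^nx)_{n\ge 1}$, so almost every $x$ is fixed. Hence $U=I$ and $\sigma_g=\|g\|^2\delta_1$. If $f$ is nonincreasing, the same applies to $f^2$, and the spectral measures are carried by $\{1,-1\}$.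

**Test 2: homeomorphisms of a star.** Let $X$ be a star with $n\ge3$ legs and $f$ a homeomorphism. The center is the only point whose removal leaves $n$ components, so $f$ fixes it and permutes the legs. With $N=n!$, $f^N$ maps each leg to itself, increasingly when measured from the center. As in Test 1 for $f^N$, almost every point is fixed by $f^N$, so $U^N=I$, and by (1) all spectral measures live on the $N$-th roots of unity.

**Test 3: an arc map with a nonatomic measure.** Let $f:[0,1]\to[0,1]$ be the continuous map with
$$f(x)=\tfrac23+\tfrac13f(3x)\ \text{ on } I_0=[0,\tfrac13],\qquad f(x)=x-\tfrac23\ \text{ on } I_2=[\tfrac23,1],\qquad f\text{ affine on }[\tfrac13,\tfrac23].$$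
It exists and is unique: replacing $f$ on the right by any continuous $g:[0,1]\to[0,1]$ defines a contraction $g\mapsto Rg$ with factor $\frac13$ in the sup norm. Here $f(1)=\frac13$, $f(\frac13)=\frac79$, $f(\frac23)=0$, so the slope on the middle third is $-\frac73$. If $g(1)=\frac13$ and $g$ is $\frac73$-Lipschitz, so is $Rg$; hence $f$ is $\frac73$-Lipschitz and $h_{top}(f)\le\log\frac73<\infty$.

Put $Y=I_0\cup I_2$. We have $f(I_0)\subset I_2$ and $f(I_2)=I_0$. There is one fixed point $p$ in the middle third, and every other point there moves away from $p$ by the factor $\frac73$ until it enters $Y$. So an ergodic measure $\nu\ne\delta_p$ has $\nu(Y)=1$: the sets $f^{-k}Y$ increase, all have measure $\nu(Y)$, and their union has full measure. For $x\in I_0$ we get $f^2(x)=\frac13f(3x)$, so $f^2|_{I_0}$ is conjugate to $f$, and $f^2|_{I_2}$ is conjugate to $f^2|_{I_0}$ by the translation $f|_{I_2}$. By the variational principle $h_{top}(f)=h_{top}(f|_Y)=\frac12h_{top}(f^2|_Y)=\frac12h_{top}(f)$, and so $h_{top}(f)=0$.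

If $\nu\ne\delta_p$ is ergodic, its normalized restriction to $I_0$, rescaled by $x\mapsto3x$, is again ergodic for $f$, and we can repeat. Either we meet $\delta_p$ at some stage, and $\nu$ is carried by a periodic orbit of period $2^k$; or $\nu$ is carried by the middle-third Cantor set. In the second case write points with ternary digits in $\{0,2\}$. The map $f$ replaces a leading $2$ by $0$ and stops, and replaces a leading $0$ by $2$ and acts in the same way on the remaining digits. This is subtraction of $1$ on the $2$-adic integers. So $f$ permutes the $2^k$ pieces of level $k$ cyclically, and $U^{2^k}=I$ on the span of their indicators. These finite-dimensional spaces are spanned by eigenfunctions and their union is dense, so $L^2(\nu)$ is spanned by eigenfunctions whose eigenvalues are $2^k$-th roots of unity.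

**Definition (odometer).** An odometer is an ergodic rotation of an infinite totally disconnected compact metrizable abelian group, with Haar measure. The example just met is $z\mapsto z-1$ on the $2$-adic integers.

So the guess survives, with something stronger than singularity: only roots of unity appeared. But the reason "zero entropy" is not sufficient.

**Test 4: the reason fails.** On $\mathbb T^2=(\mathbb R/\mathbb Z)^2$ let $A(x,y)=(x,y+x)$. In the maximum metric, $A^n$ expands distances at most by $n+1$, so an $(N,\varepsilon)$-separated set is $\varepsilon/N$-separated and has $O((N/\varepsilon)^2)$ points: $h_{top}(A)=0$. Yet for Lebesgue measure and $g(x,y)=e^{2\pi iy}$ we get $\langle U^ng,g\rangle=\int e^{2\pi inx}\,dx=0$ for $n\ge1$, so $\sigma_g$ is Lebesgue measure. The shape of $X$ has to enter, and so does the countability of $E(X)$, as Theorem 2 shows.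

Let $\Gamma\subset\mathbb T$ be the countable group of roots of unity and $\mathrm{Per}(f)$ the set of periodic points.

**Theorem 1.** Let $X$ be any dendrite, $f:X\to X$ continuous with $h_{top}(f)=0$, and $\nu$ an $f$-invariant Borel probability measure with $\nu(E(X)\setminus\mathrm{Per}(f))=0$. Then for every $g\in L^2(X,\nu)$, $\sigma_g$ is purely atomic and carried by $\Gamma$. Almost every ergodic component of $\nu$ is carried by a periodic orbit or is measurably isomorphic to an odometer.

**Corollary.** If $E(X)$ is countable and $h_{top}(f)=0$, every spectral measure of every invariant measure is carried by $\Gamma$; in particular the spectrum is singular.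

**Theorem 2.** For a dendrite $X$ the following are equivalent: (a) $E(X)$ is countable; (b) every zero-entropy continuous $f:X\to X$ has singular spectrum; (c) for every zero-entropy continuous $f:X\to X$ all spectral measures are carried by $\Gamma$. If $E(X)$ is uncountable, there are a zero-entropy $f$, an invariant $\nu$ and $g\in L^2(\nu)$ with $\sigma_g$ equal to normalized Lebesgue measure.

**Theorem 3.** If $E(X)$ is countable and $f:X\to X$ is continuous, then $f$ has singular spectrum $\iff h_{top}(f)=0\iff$ all spectral measures are carried by $\Gamma$.

So the first guess was right, but for a reason about dendrites. Most of the lecture proves the following, from which Theorem 1 follows quickly in Section 8.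

**Proposition.** Let $X$ be a dendrite, $h_{top}(f)=0$, and let $\mu$ be $f$-ergodic, nonatomic, with $\mu(E(X))=0$. Then $(X,\mu,f)$ is isomorphic mod $0$ to an ergodic rotation on an infinite totally disconnected compact metrizable abelian group, and $L^2(\mu)$ is spanned by eigenfunctions whose eigenvalues are roots of unity.

## 2. Arcs, retractions and endpoints in a dendrite

We recall from Nadler, *Continuum Theory*, Ch. X: any two points $x,y$ of a dendrite are joined by a unique arc $[x,y]$ (with $[x,x]=\{x\}$), and we put $(x,y)=[x,y]\setminus\{x,y\}$. A subcontinuum containing $x,y$ contains $[x,y]$. Open connected sets are arcwise connected, and components of open sets are open. For a subcontinuum $D$ there is a continuous first-point retraction $r_D:X\to D$ with $[x,r_D(x)]\cap D=\{r_D(x)\}$. For a star and one leg $D$, for instance, $r_D$ sends all other legs to the center. Fix a countable dense set $A\subset X$.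

**(D1)** *If $D$ is an arc and $r_D(x)\ne r_D(y)$, then $[x,y]=[x,r_D(x)]\cup[r_D(x),r_D(y)]\cup[r_D(y),y]$. Also $[x,d]=[x,r_D(x)]\cup[r_D(x),d]$ for $d\in D$.* If $[x,r_D(x)]$ and $[y,r_D(y)]$ met, their union would be a continuum, so it would contain $[r_D(x),r_D(y)]\subset D$; but it meets $D$ in only two points. So these two arcs are disjoint, each meets $D$ only in its last point, and the three arcs concatenate to an arc. The second claim holds because $[x,r_D(x)]$ meets $D$ only in $r_D(x)$.

**(D2)** *If $x_k\to x$, then $\mathrm{diam}[x_k,x]\to0$.* Small connected open neighborhoods of $x$ are arcwise connected, so they contain the unique arc $[x_k,x]$ as soon as they contain $x_k$.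

**(D3)** *$x\notin E(X)$ if and only if $x\in(a,a')$ for some $a,a'\in A$. Hence $X\setminus E(X)$ is $F_\sigma$ and $E(X)$ is $G_\delta$.* If $X\setminus\{x\}$ is disconnected, two of its components, being open, contain points $a,a'\in A$, and $[a,a']$ must pass through $x$. Conversely, if $x\in(a,a')$ and $X\setminus\{x\}$ were connected, it would be arcwise connected and contain an arc from $a$ to $a'$ avoiding $x$, against uniqueness of arcs. (This second argument works for any $a,a'\in X$: interior points of arcs are never endpoints.) So $X\setminus E(X)=\bigcup_{a,a'\in A}(a,a')$, a countable union of $F_\sigma$ sets.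

**(D4)** *Any $x\ne y$ in $X\setminus E(X)$ lie in a common arc $[a,a']$ with $a,a'\in A$.* Take $a\in A$ in a component $Q$ of $X\setminus\{x\}$ not containing $y$, and $a'\in A$ in a component $Q'$ of $X\setminus\{y\}$ not containing $x$. Then $[a,x]\setminus\{x\}\subset Q$, while $[x,y]\setminus\{x\}$ lies in another component of $X\setminus\{x\}$. So $[a,x]\cup[x,y]$ is an arc, with last point $y$. Removing $y$ leaves a connected set that contains $x$ and misses $y$, so it is disjoint from $Q'\supset[y,a']\setminus\{y\}$. Hence $[a,x]\cup[x,y]\cup[y,a']$ is an arc, namely $[a,a']$.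

**(D5)** *$f^n([x,y])\supset[f^nx,f^ny]$*, because $f^n([x,y])$ is a continuum containing $f^nx$ and $f^ny$.

**(D6)** *If $D$ is an arc, then $r_D^{-1}(d)=\{d\}$ for all but countably many $d\in D$.* We claim that $r_D^{-1}(d)\setminus\{d\}$ is the union of the components of $X\setminus\{d\}$ not meeting $D$. If $r_D(x)=d\ne x$ and the component of $x$ contained some $d'\in D$, it would contain $[x,d']$, but by (D1) $[x,d']=[x,d]\cup[d,d']\ni d$. Conversely, if $x$ lies in a component not meeting $D$, then $[x,d]\setminus\{d\}$ stays in it, so $[x,d]\cap D=\{d\}$ and $r_D(x)=d$. Thus these sets are open, and they are disjoint for distinct $d$; as $X$ is separable, only countably many are nonempty.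

## 3. Horseshoes exclude weak mixing, and no more

How can zero entropy be used? Through the absence of horseshoes.

**Lemma 1 (horseshoe).** If $I,I'$ are disjoint nonempty closed sets and $f^n(I)\supset I\cup I'$, $f^m(I')\supset I\cup I'$ with $n,m\ge1$, then $h_{top}(f)>0$.

*Proof.* Put $t(I)=n$, $t(I')=m$, $M=\max(n,m)$. Given a word $w_1\dots w_k\in\{I,I'\}^k$, choose $y_k\in w_k$ and then, backwards, $y_i\in w_i$ with $f^{t(w_i)}y_i=y_{i+1}$. The point $x_w=y_1\in w_1$ satisfies $f^{t(w_1)+\dots+t(w_i)}x_w\in w_{i+1}$ for $1\le i<k$. For two different words, up to the first position where they differ the elapsed times agree, and at that time, which is less than $kM$, one point is in $I$ and the other in $I'$. So there are $2^k$ points that are $(kM,\mathrm{dist}(I,I'))$-separated, and $h_{top}(f)\ge(\log2)/M$. $\square$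

In a dendrite, horseshoes come from visits to two sides of an arc. Let $D=[d_1,d_2]$ be an arc and $U_i=r_D^{-1}(d_i)$, the part of $X$ that hangs at $d_i$. Suppose that $J\subset D$ is a subarc and $f^n(J)$ meets both $U_1$ and $U_2$, say in $x$ and $y$. Then $f^n(J)$ is a continuum, so it contains $[x,y]$, and by (D1)
$$f^n(J)\supset[x,y]\supset D. \tag{3}$$
If two disjoint subarcs $J,J'\subset D$ have this property (with times $n,m\ge1$), Lemma 1 gives positive entropy.

Here is a first attempt on a nonatomic ergodic $\mu$ with $\mu(E(X))=0$. By (D3) some arc $[a,a']$ has positive measure. Cut it into three subarcs of equal measure and let $D$ be the middle one. Each $U_i$ contains an outer piece, so $\mu(U_i)>0$. If $\mu$ were weakly mixing, that is, if $\mu\times\mu$ were ergodic for $f\times f$, then almost every pair $(x,x')\in J\times J$ would satisfy $f^nx\in U_1$, $f^nx'\in U_2$ for some $n\ge1$, whenever $J\subset D$ is a subarc with $\mu(J)>0$. Taking two disjoint such $J$ contradicts $h_{top}(f)=0$. So no such $\mu$ is weakly mixing.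

This is as far as the argument goes. An ergodic measure that is not weakly mixing has a nonconstant eigenfunction, but it need not be spanned by eigenfunctions: the product of an odometer with a weakly mixing system is ergodic and not weakly mixing. And as soon as there is an eigenvalue, the sentence "almost every pair in $J\times J$ visits $U_1\times U_2$" becomes false. In Test 3, with the nonatomic measure on the Cantor set, take $D=[\frac29,\frac79]$, $U_1=[0,\frac29]$, $U_2=[\frac79,1]$ and $J=[\frac29,\frac13]\subset I_0$, of measure $\frac14$. Every $f^n(J)$ lies inside $I_0$ or inside $I_2$, and never meets both $U_1$ and $U_2$.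

The way past this point is to keep the argument but to compute exactly how often a pair $(x,x')$ visits $U_1\times U_2$. The answer is a continuous function $\psi$ of the *difference of the phases* of $x$ and $x'$, where the phase $\pi(x)$ records the values of all eigenfunctions at $x$. Zero entropy then says that $\psi$ vanishes near phase difference $0$. So points of nearly equal phase cannot lie on the two sides of an arc of positive measure: up to $\mu$-null arcs, the position in $X$ is a function of the phase, and a continuous one. If $\mu$ does not charge $E(X)$, a position up to null arcs is almost surely a position. Sections 4 to 7 carry this out. **From here through Section 7, $f$ and $\mu$ are as in the Proposition.**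

## 4. The phase map and the frequency of joint visits

**Step 1a: the phase map.** This step collects all eigenfunctions into one map to a compact group. Let $\Lambda\subset\mathbb T$ be the set of eigenvalues of $U$ on $L^2(\mu)$. It is countable, as $L^2(\mu)$ is separable and eigenfunctions for different eigenvalues are orthogonal. By ergodicity eigenspaces are one-dimensional and eigenfunctions have constant modulus, so products and conjugates of unimodular eigenfunctions are eigenfunctions and $\Lambda$ is a group. The group of unimodular eigenfunctions, mod null sets, maps onto $\Lambda$ with kernel the constants $\mathbb T$. Since $\mathbb T$ is divisible, this extension of abelian groups splits: there are unimodular $\chi_\lambda$, $\lambda\in\Lambda$, with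
$$\chi_\lambda\circ f=\lambda\chi_\lambda,\qquad\chi_{\lambda\lambda'}=\chi_\lambda\chi_{\lambda'}\quad\text{a.e.}$$
In particular $\chi_1=1$ and $\overline{\chi_\lambda}=\chi_{\lambda^{-1}}$, and the $\chi_\lambda$ are orthonormal.

Let $K=\mathrm{Hom}(\Lambda,\mathbb T)$, a compact metrizable group, written additively. By Pontryagin duality its characters are the evaluations $e_\lambda$, $\lambda\in\Lambda$. Let $m$ be Haar measure and let $\alpha\in K$ be the inclusion $\Lambda\subset\mathbb T$, so $e_\lambda(\alpha)=\lambda$. For almost every $x$ the map $\lambda\mapsto\chi_\lambda(x)$ is a homomorphism; call it $\pi(x)$, and put $\pi(x)=0$ for the other $x$. This gives a Borel map $\pi:X\to K$ with $e_\lambda\circ\pi=\chi_\lambda$ a.e. (In Test 3, with the nonatomic measure, $\Lambda$ is the group of $2^k$-th roots of unity and $K$ is the group of $2$-adic integers.)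

We need three properties. First, $\pi\circ f=\pi+\alpha$ a.e. Second, $\pi_*\mu=m$: for $\lambda\ne1$ we have $\int\chi_\lambda\,d\mu=\int\chi_\lambda\circ f\,d\mu=\lambda\int\chi_\lambda\,d\mu$, so $\int\chi_\lambda\,d\mu=0$, and $\pi_*\mu$ has the Fourier coefficients of $m$. Third, $\{n\alpha:n\ge0\}$ is dense in $K$: its closure is a closed subsemigroup of a compact group, hence a subgroup, and a character $e_\lambda$ trivial on it has $\lambda=e_\lambda(\alpha)=1$.

For Borel $B\subset X$ the measure $N\mapsto\mu(B\cap\pi^{-1}N)$ on $K$ is at most $m$, so there is $u_B\in L^\infty(K)$, $0\le u_B\le1$, with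
$$\int_Nu_B\,dm=\mu(B\cap\pi^{-1}N)\qquad\text{for all Borel }N\subset K.$$

**Step 1b: joint visits.** This step computes how often a pair visits $U_1\times U_2$.

**Lemma 2.** For Borel $U_1,U_2\subset X$,
$$\frac1N\sum_{n<N}1_{U_1}(f^nx)\,1_{U_2}(f^nx')\longrightarrow\psi(\pi(x)-\pi(x'))\quad\text{in }L^2(\mu\times\mu),\qquad \psi(s)=\int_Ku_{U_1}(s+t)u_{U_2}(t)\,dm(t), \tag{4}$$
and $\psi$ is continuous.

*Proof.* By the mean ergodic theorem for $f\times f$, the limit is the orthogonal projection of $1_{U_1}\otimes1_{U_2}$ onto the $f\times f$-invariant functions. We determine these. Let $F\in L^2(\mu\times\mu)$ be invariant and let $T_Fh(x)=\int F(x,y)h(y)\,d\mu(y)$, a Hilbert–Schmidt operator. By invariance of $\mu$ and of $F$,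
$$(T_Fh)(fx)=\int F(fx,y)h(y)\,d\mu(y)=\int F(fx,fy)h(fy)\,d\mu(y)=(T_FUh)(x),$$
so $T_F$ commutes with $U$. So does $T_F^*$, whose kernel $\overline{F(y,x)}$ is also invariant. Hence $U$ commutes with the compact self-adjoint operators $T_FT_F^*$ and $T_F^*T_F$. Their eigenspaces for nonzero eigenvalues are finite-dimensional and $U$-invariant; on a finite-dimensional space the isometry $U$ is unitary, so these eigenspaces are spanned by eigenfunctions of $U$. The closure of the range of $T_F$ is the closed span of the nonzero eigenspaces of $T_FT_F^*$, and similarly for $T_F^*$. So both ranges lie in $H=\overline{\mathrm{span}}\{\chi_\lambda\}$, which is closed under complex conjugation.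

Now $\langle F,a\otimes\bar b\rangle=\langle T_Fb,a\rangle=\langle b,T_F^*a\rangle$ vanishes if $a\perp H$ (first expression) or $b\perp H$ (second). Therefore $F=\sum c_{\lambda\lambda'}\,\chi_\lambda\otimes\chi_{\lambda'}$. Invariance gives $c_{\lambda\lambda'}=\lambda\lambda'c_{\lambda\lambda'}$, so $c_{\lambda\lambda'}=0$ unless $\lambda'=\lambda^{-1}$. Thus the orthonormal functions $\chi_\lambda\otimes\chi_{\lambda^{-1}}$, which are invariant, span the invariant functions. Since $\langle1_B,\chi_\lambda\rangle=\int u_B\,\overline{e_\lambda}\,dm=\widehat{u_B}(\lambda)$, the limit is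
$$\sum_\lambda\widehat{u_{U_1}}(\lambda)\,\widehat{u_{U_2}}(\lambda^{-1})\;\chi_\lambda\otimes\chi_{\lambda^{-1}}.$$
On the other side, substituting $w=s+t$,
$$\widehat\psi(\lambda)=\iint u_{U_1}(w)u_{U_2}(t)\,\overline{e_\lambda(w)}\,e_\lambda(t)\,dm\,dm=\widehat{u_{U_1}}(\lambda)\,\widehat{u_{U_2}}(\lambda^{-1}),$$
and $e_\lambda(\pi(x)-\pi(x'))=\chi_\lambda(x)\chi_{\lambda^{-1}}(x')$ a.e. As the image of $\mu\times\mu$ under $\pi(x)-\pi(x')$ is $m$, the displayed sum is the expansion of $\psi(\pi(x)-\pi(x'))$. Continuity of $\psi$ holds because translation is continuous in $L^2(K)$. $\square$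

If there are no eigenvalues besides $1$, then $K$ is a point and $\psi=\mu(U_1)\mu(U_2)$: this is the weakly mixing case of Section 3.

## 5. Points of equal phase do not straddle an arc of positive measure

**Step 2: separation.** This step feeds the absence of horseshoes into (4).

**Lemma 3.** Let $D=[d_1,d_2]$ be an arc with $\mu(D)>0$, $U_i=r_D^{-1}(d_i)$, $u_i=u_{U_i}$. There is no $z\in K$ such that $\int_Nu_1\,dm>0$ and $\int_Nu_2\,dm>0$ for every neighborhood $N$ of $z$.

*Proof.* Call a subarc $J\subset D$ bad if some $f^n(J)$, $n\ge1$, meets both $U_1$ and $U_2$; then $f^n(J)\supset D$ by (3). Since $\mu$ is nonatomic, $D$ contains two disjoint subarcs of positive measure. If both were bad, Lemma 1 would give positive entropy. So there is a subarc $J$ with $\mu(J)>0$ that is not bad.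

For $x,x'\in J$ and $n\ge1$ we have $1_{U_1}(f^nx)1_{U_2}(f^nx')=0$. By (4), where the single term $n=0$ does not matter, $\psi(\pi(x)-\pi(x'))=0$ a.e. on $J\times J$. With $j=u_J$ and $\kappa(s)=\int j(s+t)j(t)\,dm(t)$, integration over $J\times J$ gives
$$0=\iint j(z)j(z')\psi(z-z')\,dm\,dm=\int_K\kappa\,\psi\,dm.$$
Both $\kappa$ and $\psi$ are continuous and nonnegative, so $\kappa\psi\equiv0$. As $\int j\,dm=\mu(J)>0$, we have $\kappa(0)=\int j^2\,dm>0$. So $\psi=0$ on the open neighborhood $W=\{\kappa>0\}$ of $0$.

If $z$ were as excluded in the statement, take a neighborhood $N$ of $z$ with $N-N\subset W$. Then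
$$0<\int_Nu_1\,dm\int_Nu_2\,dm\le\iint u_1(a)u_2(b)1_W(a-b)\,dm(a)\,dm(b)=\int_W\psi\,dm=0,$$
a contradiction. $\square$

## 6. Position up to null arcs as a continuous function of the phase

**Step 3: the map $\varphi$ on $K$.** This step turns Lemma 3 into a map defined at every point of $K$. We collapse $\mu$-null arcs. Let
$$\rho(x,y)=\mu([x,y]).$$
Since $[x,z]\subset[x,y]\cup[y,z]$ and $\mu$ is nonatomic, $\rho$ is a pseudometric. It is continuous: if $x_k\to x$, then by (D2) the arcs $[x_k,x]$ lie in balls shrinking to $x$, so $\rho(x_k,x)\to\mu(\{x\})=0$, and the triangle inequality does the rest. Let $q:X\to Y=X/\{\rho=0\}$. Then $(Y,\rho)$ is a compact metric space and $q$ is continuous.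

Let $S\subset X\times K$ be the topological support of $(\mathrm{id},\pi)_*\mu$ and $\Phi(z)=\{x\in X:(x,z)\in S\}$, the set of positions that phase $z$ allows. We show in turn:

1. $\Phi(z)\ne\emptyset$ for every $z\in K$. The projection of $S$ to $K$ is compact and has full Haar measure. Its complement is open and null, hence empty.
2. If $x\in\Phi(z)$, then $f^nx\in\Phi(z+n\alpha)$ for $n\ge0$. The measure $(\mathrm{id},\pi)_*\mu$ is invariant under the continuous map $(x,z)\mapsto(fx,z+\alpha)$, because $\pi\circ f=\pi+\alpha$ a.e. So its support is mapped into itself: a neighborhood of the image of a point of $S$ has as preimage a neighborhood of that point, which has positive measure.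
3. If $x,y\in\Phi(z)$, then $\rho(x,y)=0$.

To prove item 3, suppose $\rho(x,y)>0$. As $\mu$ is nonatomic we may choose $D=[d_1,d_2]\subset(x,y)$ with $\mu(D)>0$, in the order $x,d_1,d_2,y$. Let $Q$ be the component of $X\setminus\{d_1\}$ containing $x$; it is open, and it does not contain $d_2$, since $d_1\in(x,d_2)$. For $w\in Q$ the connected set $[w,d_1]\setminus\{d_1\}$ stays in $Q$, while the connected set $D\setminus\{d_1\}\ni d_2$ lies in another component. So $[w,d_1]\cap D=\{d_1\}$ and $r_D(w)=d_1$. Hence $U_1=r_D^{-1}(d_1)\supset Q$ is a neighborhood of $x$, and likewise $U_2=r_D^{-1}(d_2)$ is a neighborhood of $y$. As $(x,z),(y,z)\in S$, we get $\int_Nu_i\,dm=\mu(U_i\cap\pi^{-1}N)>0$ for every neighborhood $N$ of $z$ and $i=1,2$. This contradicts Lemma 3.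

By items 1 and 3, $\varphi(z):=q(x)$ for $x\in\Phi(z)$ defines a map $\varphi:K\to Y$. Its graph is the image of the compact set $S$ under $(x,z)\mapsto(z,q(x))$, hence closed; as $Y$ is compact, $\varphi$ is continuous. For $\mu$-a.e. $x$ we have $(x,\pi(x))\in S$, and so
$$\varphi(\pi(x))=q(x)\qquad\text{for }\mu\text{-a.e. }x. \tag{5}$$

**Step 4: $\pi$ is an isomorphism.** This step shows that collapsing null arcs loses nothing mod $0$, and it is here that $\mu(E(X))=0$ is used. Some hypothesis is needed: if $\mu(E(X))=1$, then, as interior points of an arc are not endpoints, every arc has at most two endpoints of $X$, $\rho\equiv0$, and $Y$ is a single point.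

For $a\ne a'$ in $A$ consider the classes of the relation $\rho=0$ in $[a,a']$. They are closed, since $\rho$ is continuous, and convex, since $z\in[x,y]$ implies $\rho(x,z)\le\rho(x,y)$. So the nondegenerate classes are pairwise disjoint closed $\mu$-null subarcs, and there are countably many of them. Let $N_{a,a'}$ be their union, a null set, and let
$$X_1=X\setminus\Big(E(X)\cup\bigcup_{a,a'}N_{a,a'}\Big),$$
a Borel set with $\mu(X_1)=1$. The map $q$ is injective on $X_1$: if $x\ne y$ in $X_1$ had $\rho(x,y)=0$, then by (D4) $x,y\in[a,a']$ for some $a,a'\in A$, and $x$ would lie in a nondegenerate class, that is, in $N_{a,a'}$.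

Let $X_2=\{x\in X_1:(x,\pi(x))\in S\}$, so $\mu(X_2)=1$. On $X_2$ we have $q=\varphi\circ\pi$, and this is injective. So $\pi|_{X_2}$ is injective; by the Lusin–Souslin theorem $\pi(X_2)$ is Borel, with $m(\pi(X_2))\ge\mu(X_2)=1$; and $\varphi$ is injective on $\pi(X_2)$. Therefore $\pi$ is an isomorphism mod $0$ from $(X,\mu,f)$ onto $(K,m,z\mapsto z+\alpha)$. Since $\mu$ is nonatomic, $K$ is infinite. We record two consequences.

**(P1)** *If $\varphi(z+s)=\varphi(z)$ for all $z\in K$, then $s=0$.* Pick $z\in\pi(X_2)\cap(\pi(X_2)-s)$, an intersection of sets of full measure. Then $z$ and $z+s$ lie in $\pi(X_2)$, where $\varphi$ is injective.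

**(P2)** *If $\Phi(z)\cap\Phi(z')\ne\emptyset$, then $z=z'$.* For $x$ in the intersection, item 2 gives $f^nx\in\Phi(z+n\alpha)\cap\Phi(z'+n\alpha)$, so $\varphi(z+n\alpha)=q(f^nx)=\varphi(z'+n\alpha)$ for all $n\ge0$. By density of $\{n\alpha\}_{n\ge0}$ and continuity of $\varphi$, $\varphi(w)=\varphi(w+z'-z)$ for all $w\in K$. Apply (P1).

Property (P2) uses the continuity of $f$, through item 2, at every point and not just almost everywhere.

## 7. Cut points and the identity component of $K$

At this stage $L^2(\mu)$ is spanned by eigenfunctions, so by (2) the spectrum is already singular. It remains to exclude irrational eigenvalues. One cannot argue just that a circle does not embed in a dendrite, because $\pi$ is only a measurable isomorphism: for irrational $\alpha$ the map $x\mapsto x+\alpha \bmod 1$ on $[0,1)$ lives on an arc and preserves Lebesgue measure, with eigenvalues $e^{2\pi in\alpha}$. That map is not continuous, and continuity of $f$ enters below through (P2).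

**Step 5: $K$ is totally disconnected.** This step shows that a connected piece of $K$ would be cut by each of its points. Suppose $K$ is not totally disconnected. Then the identity component $K_0$ is nontrivial. Take $0\ne s\in K_0$. By (P1) there is $z_1\in K$ with $\varphi(z_1+s)\ne\varphi(z_1)$. Let $K_1=z_1+K_0$, a nondegenerate continuum containing $z_1$ and $z_1+s$. Pick $x_0\in\Phi(z_1)$ and $x_1\in\Phi(z_1+s)$. As $q(x_0)\ne q(x_1)$, the number $\ell=\rho(x_0,x_1)$ is positive. Let $D=[x_0,x_1]$ and
$$h(x)=\mu([x_0,r_D(x)])\in[0,\ell].$$
The function $h$ is continuous, and by (D1)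
$$|h(x)-h(y)|=\rho(r_D(x),r_D(y))\le\rho(x,y).$$
So $h=\bar h\circ q$ with $\bar h$ continuous on $Y$. Put $\theta=\bar h\circ\varphi:K\to[0,\ell]$. It is continuous, $\theta(z)=h(x)$ for every $x\in\Phi(z)$, $\theta(z_1)=h(x_0)=0$ and $\theta(z_1+s)=h(x_1)=\ell$.

On $D$ the function $h$ is continuous and monotone from $0$ to $\ell$. Its level sets are disjoint points or subarcs, so for all but countably many $c\in(0,\ell)$ it takes the value $c$ at exactly one point $d_c\in D$. By (D6), for all but countably many $c$ we also have $r_D^{-1}(d_c)=\{d_c\}$. Fix $c\in(0,\ell)$ with both properties. As $h(x)=h(r_D(x))$, we get $h^{-1}(c)=r_D^{-1}(d_c)=\{d_c\}$. Hence $\theta(z)=c$ implies $\Phi(z)=\{d_c\}$, and by (P2) at most one $z\in K$ satisfies $\theta(z)=c$.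

Now $K_1$ is connected and $\theta$ takes the values $0$ and $\ell$ on it, so there is exactly one $z_c\in K_1$ with $\theta(z_c)=c$. The sets $\{\theta<c\}\cap K_1\ni z_1$ and $\{\theta>c\}\cap K_1\ni z_1+s$ are nonempty, relatively open and disjoint, and they cover $K_1\setminus\{z_c\}$. So $z_c$ is a cut point of $K_1$. Translations by elements of $K_0$ are homeomorphisms of $K_1$ and act transitively on it, so every point of $K_1$ is a cut point. But every nondegenerate continuum has at least two non-cut points (Nadler, Thm 6.6). This contradiction shows that $K$ is totally disconnected.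

**Step 6: the eigenvalues are roots of unity.** This step finishes the Proposition. In a compact totally disconnected group the open subgroups form a base at $0$. So each character $e_\lambda$ maps some open subgroup into $\{\mathrm{Re}>0\}$. The image is a subgroup of $\mathbb T$ inside $\{\mathrm{Re}>0\}$, hence trivial. Thus the kernel of $e_\lambda$ is open, so it has finite index in $K$, and $e_\lambda$ has finite image. Therefore $\lambda=e_\lambda(\alpha)\in\Gamma$. Since $\pi$ is an isomorphism mod $0$ and the $e_\lambda$ are an orthonormal basis of $L^2(K)$, the $\chi_\lambda$, $\lambda\in\Lambda\subset\Gamma$, are an orthonormal basis of $L^2(\mu)$. The rotation by $\alpha$ is ergodic because $\mu$ is. This proves the Proposition. $\square$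

**Remark.** The isomorphism with the odometer is given by a continuous factor map $\mathrm{supp}\,\mu\to K$. The projection of $S$ to $X$ is $\mathrm{supp}\,\mu$; by (P2) each $x\in\mathrm{supp}\,\mu$ has exactly one $z$ with $(x,z)\in S$. So $S$ is the graph of a map, continuous since $S$ is compact, equal to $\pi$ a.e., and equivariant by item 2.

## 8. From ergodic components to all invariant measures

*Proof of Theorem 1.* The aim is to apply the Proposition to almost every ergodic component. Let $\nu=\int\nu_\omega\,d\mathbb P(\omega)$ be the ergodic decomposition, and fix a Borel representative of $g$. For a.e. $\omega$ we have $\nu_\omega(E(X)\setminus\mathrm{Per}(f))=0$ and $g\in L^2(\nu_\omega)$. From $\langle U^ng,g\rangle_\nu=\int\langle U^ng,g\rangle_{\nu_\omega}\,d\mathbb P(\omega)$ we get $\sigma_g=\int\sigma_{g,\omega}\,d\mathbb P(\omega)$, where $\sigma_{g,\omega}$ is the spectral measure of $g$ in $L^2(\nu_\omega)$. As $\Gamma$ is one fixed countable set, it is enough that $\sigma_{g,\omega}(\mathbb T\setminus\Gamma)=0$ for a.e. $\omega$.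

**Case 1: $\nu_\omega$ has an atom $x$.** Then $x$ is periodic: otherwise the sets $f^{-n}\{x\}$, $n\ge0$, are pairwise disjoint, since $f^ny=x=f^{n'}y$ with $n<n'$ gives $f^{n'-n}x=x$, and they all have measure $\nu_\omega(\{x\})>0$. The orbit $O$ of $x$ satisfies $O\subset f^{-1}O$, so by ergodicity $\nu_\omega(O)=1$. With $N$ the period, $U^N=I$ on $L^2(\nu_\omega)$, and by (1) $\sigma_{g,\omega}$ is carried by the $N$-th roots of unity.

**Case 2: $\nu_\omega$ is nonatomic.** We first show $\nu_\omega(\mathrm{Per}(f))=0$. Otherwise $\nu_\omega(\mathrm{Fix}\,f^N)>0$ for some $N\ge 1$. Since $\mathrm{Fix}\,f^N\subset f^{-1}(\mathrm{Fix}\,f^N)$, ergodicity gives $\nu_\omega(\mathrm{Fix}\,f^N)=1$. For Borel $B$ with $\nu_\omega(B)>0$ we have $f^{-N}B=B$ mod $0$, so the set $\bigcup_{i<N}f^{-i}B$ is invariant mod $0$. It therefore has measure $1$, and $\nu_\omega(B)\ge1/N$. This is impossible, because a nonatomic measure has sets of arbitrarily small positive measure. Hence $\nu_\omega(E(X))=0$ and the Proposition applies: $\nu_\omega$ is isomorphic to an odometer, $g=\sum a_\lambda\chi_\lambda$ with all $\lambda\in\Gamma$, and by (2)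 $\sigma_{g,\omega}$ is carried by $\Gamma$. $\square$

*Proof of the Corollary.* Let $E(X)$ be countable and $\nu$ invariant. By the argument of Case 1, a point of positive measure is periodic. So the countable set $E(X)\setminus\mathrm{Per}(f)$ consists of null points; it is $\nu$-null, and Theorem 1 applies. $\square$

The question of Section 1 is thus settled: yes.

## 9. A Lebesgue spectral measure on uncountably many endpoints

In Theorem 2, (a)⇒(c) is the Corollary, and (c)⇒(b) is trivial as $\Gamma$ is Lebesgue null. For (b)⇒(a), let $E(X)$ be uncountable. We construct a zero-entropy map $f$ of $X$ with a Lebesgue spectral measure, which proves the last sentence of Theorem 2 as well.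

**Step 1: a zero-entropy Cantor system with a Lebesgue spectral measure.** This step codes Test 4 symbolically. For $(x,y)\in[0,1)^2$ and $n\ge0$ let $s_n(x,y)=1$ if $y+nx\bmod1\in[0,\frac12)$ and $s_n(x,y)=0$ otherwise. Let $\Sigma\subset\{0,1\}^{\mathbb N_0}$ be the closure of all sequences $s(x,y)$. The shift of $s(x,y)$ is $s(x,y+x\bmod1)$, so $\Sigma$ is shift-invariant. Every word of length $N$ at the start of a sequence of $\Sigma$ is a word $s_0\dots s_{N-1}(x,y)$. Such a word is constant on each face (of any dimension) of the arrangement formed by the sides of the square and the lines $y+nx=k/2$, $0\le n<N$, that meet the unit square. There are $O(N^2)$ lines, hence $O(N^4)$ faces and $O(N^4)$ words, and the shift on $\Sigma$ has zero entropy.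

Let $\nu_0$ be the image of Lebesgue measure under $(x,y)\mapsto s(x,y)$; it is invariant because $(x,y)\mapsto(x,y+x\bmod1)$ preserves Lebesgue measure. Let $g_0(s)=(-1)^{s_0}$ and $R=1-2\cdot1_{[0,1/2)}$, extended $1$-periodically. For $n\ge1$,
$$\langle U^ng_0,g_0\rangle=\int_0^1\Big(\int_0^1R(y+nx)\,dx\Big)R(y)\,dy=0,$$
and $\|g_0\|=1$. So $\sigma_{g_0}$ is normalized Lebesgue measure. To be sure of a Cantor set, take shift $\times$ identity on $\Sigma\times\{0,1\}^{\mathbb N}$, which is compact, metrizable and totally disconnected and has no isolated points. It has zero entropy, and with $\nu_0\times\delta_0$, where $\delta_0$ is the point mass at the zero sequence, and with $g_0$ it has a spectral measure equal to normalized Lebesgue measure.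

**Step 2: coordinates on the tree spanned by a Cantor set of endpoints.** This step sets up lengths and branching. By (D3), $E(X)$ is an uncountable $G_\delta$, so it contains a Cantor set $C$. Let $T:C\to C$ be conjugate to the map of Step 1. By a theorem of Bing and Moise, every Peano continuum (such as a dendrite) admits a compatible convex metric, that is, one in which any two points are joined by an arc isometric to an interval. (On a star, take the length of $[x,y]$ as distance.) Fix such a metric $d$ on $X$. As arcs are unique, $d$ is additive along arcs, so
$$x\in[y,z]\iff d(y,x)+d(x,z)=d(y,z). \tag{6}$$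
For ⇐, if $x\notin[y,z]$ and $r=r_{[y,z]}(x)$, then (D1) and additivity give $d(y,x)+d(x,z)=d(y,z)+2d(r,x)>d(y,z)$ (for $y=z$ the claim is clear).

Fix distinct $c_0,c_1\in C$ and $o\in(c_0,c_1)$. By the argument of (D3) interior points of arcs are not endpoints, so $o\notin E(X)$ and $o\notin C$. Put
$$X'=\bigcup_{c\in C}[o,c],\qquad H(x)=d(o,x),\qquad\delta(x)=d(x,C),\qquad C_x=\{c\in C:x\in[o,c]\}.$$
By (6) the set $\{(x,c):c\in C,\ x\in[o,c]\}$ is compact, so $X'$ is a subcontinuum; and $x_k\to x$, $c_k\in C_{x_k}$, $c_k\to c$ imply $c\in C_x$. If $x\in C$, then $C_x=\{x\}$, because an endpoint in $[o,c]$ other than $o$ must be $c$.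

For $c\in C$, $l\ge0$ let $P(c,l)$ be the point of $[o,c]$ at distance $\min(l,H(c))$ from $o$. By (6) its graph is closed, and its range lies in the compact $X'$, so $P$ is continuous. If $l<H(c)$, then $P(c,l)$ is $o$ or an interior point of $[o,c]$, so $P(c,l)\notin C$.

For $c,c'\in C$ the set $[o,c]\cap[o,c']$ is closed and contains $[o,u]$ with each of its points $u$, so it is an arc $[o,c\wedge c']$ (possibly a point). The arcs $[c,c\wedge c']$ and $[c\wedge c',c']$ meet only in $c\wedge c'$, since a common point lies in $[o,c\wedge c']$. Hence
$$d(c,c')=H(c)+H(c')-2H(c\wedge c')\ge H(c)-H(c\wedge c'). \tag{7}$$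

**Step 3: how much to shorten.** This step prepares the extension of $T$ to $X'$. The first idea is radial: map $[o,c]$ onto $[o,Tc]$ proportionally to length. It is not well defined in general: $[o,c]$ and $[o,c']$ share $[o,c\wedge c']$, while $[o,Tc]$ and $[o,Tc']$ may branch sooner. By (7) the ambiguity disappears if the image is cut off at height at most $H(Tc)-d(Tc,Tc')$. So we shorten the images, by an amount that tends to $0$ near $C$; shortening a little more will drive all points off $C$ toward $o$, so that no unwanted invariant measures arise.

Let $l_0:X'\to\mathbb R$ be a continuous extension of $H\circ T:C\to\mathbb R$ (Tietze). For $t>0$ put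
$$\zeta(t)=\sup\{|l_0(x)-H(Tc)|+d(Tc,Tc'):\ x\in X',\ \delta(x)\le t,\ c,c'\in C_x\}.$$
It is bounded and nondecreasing. Also $\zeta(t)\to0$ as $t\to0$: if $\delta(x_k)\to0$ and $c_k,c_k'\in C_{x_k}$, then along a subsequence $x_k\to x\in C$, $c_k\to c$, $c_k'\to c'$ with $c,c'\in C_x=\{x\}$, and the quantity tends to $|l_0(x)-H(Tx)|+0=0$.

For $\tau>0$ put
$$\gamma(\tau)=\min\{d(P(c,l),C):\ c\in C,\ 0\le l\le H(c)-\tau\}\in(0,\infty],\qquad\min\emptyset=\infty.$$
It is positive by compactness and Step 2, nondecreasing, and equal to $\infty$ for large $\tau$. Let $\tau(t)=t+\inf\{\tau>0:\gamma(\tau)\ge2t\}$. This is finite and nondecreasing. It tends to $0$ as $t\to0$: given $\varepsilon>0$, for $2t\le\gamma(\varepsilon)$ we have $\tau(t)\le t+\varepsilon$. And $\gamma(\tau(t))\ge2t$ for $t>0$, because $\tau(t)$ exceeds the infimum and $\gamma$ is nondecreasing.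

Let $\beta=\zeta+\tau$, $\eta(0)=0$ and $\eta(t)=\frac1t\int_t^{2t}\beta$ for $t>0$. As $\beta$ is nondecreasing, $\beta(t)\le\eta(t)\le\beta(2t)$. So $\eta$ is continuous on $[0,\infty)$ and $\eta\ge\zeta+\tau$ on $(0,\infty)$.

**Step 4: the map on $X'$.** This step extends $T$. For $x\in X'$ let
$$l(x)=\max\big(0,\ l_0(x)-\eta(\delta(x))\big),\qquad F(x)=P(Tc,l(x))\quad\text{for any }c\in C_x.$$

*$F$ is well defined and $F|_C=T$.* If $x\in C$, then $C_x=\{x\}$ and $l(x)=H(Tx)$, so $F(x)=Tx$. Let $x\notin C$. If $l(x)=0$, then $F(x)=o$ for any choice of $c$. If $l(x)>0$ and $c,c'\in C_x$, then by the definition of $\zeta$ and (7)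
$$l(x)\le l_0(x)-\zeta(\delta(x))\le H(Tc)-d(Tc,Tc')\le H(Tc\wedge Tc'),$$
so $P(Tc,l(x))$ and $P(Tc',l(x))$ are the same point of $[o,Tc\wedge Tc']$.

*$F$ is continuous.* If $x_k\to x$ and $c_k\in C_{x_k}$, any subsequence has a further one with $c_k\to c\in C_x$, along which $F(x_k)=P(Tc_k,l(x_k))\to P(Tc,l(x))=F(x)$.

*Points off $C$ escape.* If $x\notin C$, put $t=\delta(x)>0$ and take $c\in C_x$. Either $F(x)=o$, or $l(x)>0$ and $l(x)\le l_0(x)-\zeta(t)-\tau(t)\le H(Tc)-\tau(t)$, so that
$$\delta(F(x))\ge\gamma(\tau(t))\ge2t=2\delta(x). \tag{8}$$

**Step 5: invariant measures and entropy.** This step checks that nothing but $T$ and one periodic orbit carries measure. By (8) and $o\notin C$, $F(X'\setminus C)\subset X'\setminus C$. As $\delta$ is bounded, the forward orbit of every point of $X'\setminus C$ meets $o$ at some time $\ge1$. In particular $o$ is periodic; let $O$ be its orbit. Put $f=F\circ r_{X'}:X\to X$, a continuous map with $f|_{X'}=F$.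

Every $f$-invariant measure is carried by $f(X)\subset X'$, so it is $F$-invariant. Let $\nu$ be ergodic. As $f(C)\subset C$, $\nu(C)$ is $0$ or $1$. If $\nu(C)=1$, then $\nu$ is $T$-invariant and $h_\nu(f)=h_\nu(T)\le h_{top}(T)=0$. If $\nu(C)=0$, the increasing sets $f^{-k}O$ have measure $\nu(O)$ and their union contains $X'\setminus C$, so $\nu(O)=1$ and $h_\nu(f)=0$. By the variational principle $h_{top}(f)=0$. Finally, transport the measure and the function of Step 1 to $C$ and extend the function by $0$ to $X$. As $f|_C=T$, the measure is $f$-invariant and the function has normalized Lebesgue measure as spectral measure. So (b) fails, and Theorem 2 is proved. $\square$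

## 10. Positive entropy and a Lebesgue component

*Proof of Theorem 3.* If $h_{top}(f)=0$, all spectral measures are carried by $\Gamma$ by the Corollary; and if all are carried by $\Gamma$, the spectrum is singular. It remains to show that $h_{top}(f)>0$ excludes singular spectrum.

**Step 1: pass to an invertible system.** This step makes a theorem on unitary operators available. By the variational principle there is an ergodic $\nu$ with $h_\nu(f)>0$. Let $(\hat X,\hat\nu,\hat f)$ be its natural extension, whose points are the sequences $(x_i)_{i\le0}$ with $f(x_{i-1})=x_i$. Let $p:\hat X\to X$ be the projection to $x_0$ and $\hat U$ the unitary Koopman operator of $\hat f$. The natural extension has the same positive entropy, so its Pinsker algebra is not the full $\sigma$-algebra, and the orthocomplement of $L^2$ of the Pinsker algebra is nonzero. By Rokhlin–Sinai (1961), $\hat U$ has Lebesgue spectrum on this orthocomplement. So there is $v\ne0$ whose spectral measure is absolutely continuous.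

**Step 2: singularity would pass to the extension.** Suppose that every $g\in L^2(\nu)$ has singular $\sigma_g$. The function $\hat U^{-n}(g\circ p)$ is $g(x_{-n})$, and its spectral measure for $\hat U$ is $\sigma_g$. As $x_{-n+1}=f(x_{-n})$, the spaces $\hat U^{-n}(L^2(\nu)\circ p)$ increase with $n$, and their union is dense in $L^2(\hat\nu)$, since the coordinates generate the $\sigma$-algebra.

The vectors with singular spectral measure form a closed subspace. Indeed, for a Borel set $B\subset\mathbb T$ the spectral measure of $w$ is carried by $B$ if and only if $1_B(\hat U)w=w$. If $w_k$ has spectral measure carried by a Lebesgue null set $B_k$, then with the null set $B=\bigcup_kB_k$ we have $1_B(\hat U)w_k=w_k$ for all $k$. This passes to linear combinations and to limits. Hence every vector of $L^2(\hat\nu)$ has singular spectral measure, including $v$. The spectral measure of $v$ is then both singular and absolutely continuous, hence zero, and $v=0$, a contradiction. So $f$ does not have singular spectrum. $\square$
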